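# Unicuspidal curves of degree $(a+b)/3$ along a nodal cubic

## 1. A parameter count at the node of a cubic

We work over $\mathbb C$. A plane curve $C\subset\mathbb{CP}^2$ is **cuspidal** if each of its singular points is locally irreducible (unibranch: its link is a knot). Its genus is the genus of its normalization. For coprime $2\le a<b$, an **$(a,b)$-unicuspidal** curve is a cuspidal curve with exactly one singular point, where the singularity has exactly one Puiseux pair $(a,b)$; equivalently, it is locally topologically $\{x^a=y^b\}$. The pair is unordered.

Recall what the last condition means in a parametrization. A germ $x=\tau^a$, $y=\sum_{j\ge b}c_j\tau^j$ with $c_b\neq0$, $\gcd(a,b)=1$, $2\le a<b$, has exactly one Puiseux pair, namely $(a,b)$: the exponent $b$ is the first one not divisible by $a$, and $\gcd(a,b)=1$ means that no further pair can occur. Its $\delta$-invariant is $(a-1)(b-1)/2$. So a unicuspidal curve of degree $d$ and genus $g$ satisfies $(d-1)(d-2)=(a-1)(b-1)+2g$.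

Fix $g\ge0$ and consider, in positive integers,
$$a^2-7ab+b^2+9=18g. \tag{1}$$
Put $Q(a,b)=a^2-7ab+b^2$. Equation (1) says $(a+b)^2=9(ab+2g-1)$. Hence $3\mid a+b$, and with $d=(a+b)/3$,
$$d^2-ab=2g-1,\qquad Q(a,b)=9(2g-1). \tag{2}$$
Conversely, the degree-genus formula together with $a+b=3d$ gives (1). A coprime solution cannot have $a=b$, since $a=b=1$ gives $4=18g$; and for fixed $g$ only finitely many solutions have $a=1$, where there is no cusp. The question, taken from József Bodnár, Daniele Celoria, Marco Golla, "Cuspidal curves and Heegaard Floer homology", arXiv:1409.3282 (2014), is this: *is it true that, for every $g$, all but finitely many coprime solutions of (1) with $2\le a<b$ are realized by an $(a,b)$-unicuspidal curve of genus $g$?*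

The answer one would first guess is **yes**, perhaps with a few exceptions. The relation $a+b=3d$ suggests where to look: $3d$ is the intersection number of a curve of degree $d$ with a cubic. Let $N$ be a nodal cubic with node $p$, and let $(x,y)$ be local analytic coordinates at $p$ with $N=\{xy=0\}$. We look for curves of degree $d$ that meet $N$ only at $p$, with local intersection number $a$ with the branch $\{x=0\}$ and $b$ with the branch $\{y=0\}$.

Let $1\le a<b$ be a coprime solution of (1). Let $\mathcal V$ be the space of forms $f$ of degree $d$ whose local expansion at $p$ (after dividing by a power of a linear form that is nonzero at $p$) contains only monomials $x^iy^j$ with $ai+bj\ge ab$. How many conditions is this? The triangle with vertices $(0,0),(b,0),(0,a)$ has area $ab/2$ and $a+b+1$ boundary lattice points, because $\gcd(a,b)=1$. By Pick's theorem it contains $\frac{ab+a+b+1}{2}+1$ lattice points. Two of them, $(b,0)$ and $(0,a)$, satisfy $ai+bj=ab$, so there are $\frac{ab+a+b-1}2$ conditions, and with (2)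
$$\dim\mathcal V\ \ge\ \frac{(d+1)(d+2)}2-\frac{ab+3d-1}2=\frac{d^2-ab+3}2=g+1. \tag{3}$$
So the count promises a $g$-dimensional family of curves. The next lemma says when a member of it is useful.

**Lemma 1.** Let $f\in\mathcal V$ not be divisible by the equation of $N$. Then $\{f=0\}$ is an integral curve that meets $N$ only at $p$. It has a single branch at $p$, of the form $x=\tau^a\cdot$unit, $y=\tau^b\cdot$unit. Its geometric genus is $g-\sum_{r\ne p}\delta_r$.

*Proof.* The order of $f(0,y)$ is at least $a$ and that of $f(x,0)$ is at least $b$, and $a+b=3d$ is the total intersection number with $N$ by Bézout. So both orders are exact, and the curve meets $N$ only at $p$. Thus locally $f=\alpha y^a+\beta x^b+(\text{terms with }ai+bj>ab)$ with $\alpha\beta\ne0$. On a branch of $\{f=0\}$ at $p$ let $x,y$ have orders $m,n$; these are finite, since $f(0,y)$ and $f(x,0)$ are not zero. A term with $ai+bj>ab$ has order $\frac ib(bm)+\frac ja(an)>\min(bm,an)$. If $bm\neq an$, then $f$ would have order exactly $\min(bm,an)$ on the branch, which is absurd. So $bm=an$ and $(m,n)$ is a multiple of $(a,b)$. The sum of $m$ over all branches, with multiplicity,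 is $\operatorname{ord}f(0,y)=a$. So there is one branch, of multiplicity one, with $(m,n)=(a,b)$. Every component of $\{f=0\}$ meets $N$, hence passes through $p$; so there is one component, with multiplicity one. The genus is $\frac{(d-1)(d-2)}2-\frac{(a-1)(b-1)}2-\sum_{r\neq p}\delta_r$. $\square$

The elements of $\mathcal V$ divisible by $N$ are useless. Call this subspace $\mathcal W$. Locally $N=xy\cdot$unit, so $\mathcal W$ is isomorphic to the space of forms $h$ of degree $d-3$ containing only monomials $x^iy^j$ with $a(i+1)+b(j+1)\ge ab$. The forbidden monomials correspond to the lattice points with positive coordinates below the line. Their number is $\frac{ab+a+b-1}2-(a+b-1)=\frac{(a-1)(b-1)}2$, so the degree-genus formula gives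
$$\dim\mathcal W\ \ge\ \frac{(d-1)(d-2)}2-\frac{(a-1)(b-1)}2=g. \tag{4}$$
If equality holds in (4), then $\mathcal V\ne\mathcal W$ and Lemma 1 applies.

## 2. The cases $a=1$ and $a=2$ by hand

**The case $a=1$.** There are no conditions in (4), so $\dim\mathcal W=g<\dim\mathcal V$. Here $b=3d-1$ and $g=\frac{(d-1)(d-2)}2$. Lemma 1 gives integral curves of degree $d$, smooth at $p$. For $d=1$ this is the tangent line to the branch $y=0$, with $(a,b)=(1,2)$. For $d=2$ it is a smooth conic with $(a,b)=(1,5)$. For $d\ge3$, $\mathcal W$ consists of $N$ times all forms of degree $d-3$, so the common zeros of $\mathcal V$ lie on $N$; a member outside $\mathcal W$ meets $N$ only at $p$, so $p$ is the only common zero. By Bertini's theorem the general member is smooth away from $p$. For instance $(1,8)$ is realized by smooth cubics. There is no cusp yet, but the count survives.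

**The case $a=2$.** Then $b$ is odd, $3\mid b+2$, and (1) reads $18g=(b-1)(b-13)$, so $b\ge13$. Put $m=d-3$; then $3m=b-7$. The condition $2(i+1)+b(j+1)\ge2b$ is empty for $j\ge1$, and for $j=0$ it says $i\ge\frac{b-1}2$. So $\mathcal W\cong S_{(b-1)/2}$, where $S_k$ is the space of forms $h$ of degree $m$ such that $h(x,0)$ has order at least $k$.

Each $S_{k+1}$ has codimension at most $1$ in $S_k$. A form in $S_{3m}$ vanishes at $p$, so it also meets the branch $x=0$ there; its intersection with $N$ is at least $3m+1$, so it is divisible by $N$. Hence $S_{3m}$ is $N$ times the forms of degree $m-3$, and $\dim S_0-\dim S_{3m}=\frac{(m+1)(m+2)}2-\frac{(m-1)(m-2)}2=3m$. So every one of the $3m$ steps has codimension exactly $1$. Since $\frac{b-1}2\le b-7=3m$ for $b\ge13$, equality holds in (4), and Lemma 1 gives integral curves.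

For $b=13$ we have $g=0$, so by the genus statement in Lemma 1 the curve is smooth away from $p$: a rational quintic realizing $(2,13)$. For $b\ge19$ we have $m\ge4$, and $\mathcal W$ contains $N^2$ times all forms of degree $m-3$. So again all common zeros of $\mathcal V$ lie on $N$, the only one is $p$, and Bertini finishes. For instance $(2,19)$ is realized by septics of genus $6$. Still no exception.

## 3. Independence of the adjoint conditions, and the theorems

The argument was elementary because for $a\le2$ the conditions on $h$ concern only the restriction of $h$ to a smooth branch. For $a\ge3$ monomials with $j\ge1$ are involved, and this is the exact point where the count stops. Inequality (3) gives $\dim\mathcal V\ge g+1$, but (4) also bounds $\dim\mathcal W$ from below only, and nothing so far excludes $\mathcal V=\mathcal W$. For $(5,34)$, with $d=13$ and $g=0$, one would have to show that $66$ linear conditions on the $66$ coefficients of a form of degree $10$ are independent. And even when $\mathcal V\neq\mathcal W$, smoothness away from $p$ needs control of the common zeros of $\mathcal V$. Both points will be handled on a blow-up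 of the plane.

Put $\lambda=\frac{7+3\sqrt5}2$, so $\lambda^2-7\lambda+1=0$. For positive $a,b$, $Q(a,b)<0$ iff $\lambda^{-1}<b/a<\lambda$.

**Theorem A.** For every $g\ge0$, every coprime solution of (1) with $2\le a<b$ is realized by an $(a,b)$-unicuspidal curve of genus $g$. It can be chosen to meet a given nodal cubic $N$ only at the node of $N$.

So the answer to the question is yes, with no exceptions at all.

**Theorem B.**

1. Let $2\le a<b$ be coprime with $3\mid a+b$. An $(a,b)$-unicuspidal curve of degree $(a+b)/3$ exists iff $b/a>\lambda$ or $(a,b)=(F_{2k-1},F_{2k+3})$ for some $k\ge2$ (Fibonacci numbers, $F_1=F_2=1$).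
2. Fix a nodal cubic $N$ with node $p$ and local branches $\{x=0\}$, $\{y=0\}$ at $p$. Let $1\le a<b$ be a coprime solution of (1), $d=(a+b)/3$. The integral plane curves of degree $d$ that meet $N$ only at $p$, are unibranch there, and have local intersection numbers $a$ and $b$ with $\{x=0\}$ and $\{y=0\}$, form an affine space $\mathbb A^g$. The general one is smooth away from $p$ and has geometric genus $g$.
3. For given $g\ge1$, (1) has a coprime solution with $2\le a<b$ iff $2g-1=5^{\epsilon}\prod p_i$ with $\epsilon\in\{0,1\}$ and all primes $p_i\equiv\pm1\pmod5$; it then has infinitely many. (For $g=0$ there are infinitely many.)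

## 4. Corner blow-ups of the nodal cubic

Blow up $p$, and then repeatedly blow up nodes ("corners") of the total transform of $N$ that lie over $p$. This gives $\pi:Y\to\mathbb P^2$. Let $D=\pi^{-1}(N)_{\rm red}$; its components are the strict transform $\tilde N$ and the exceptional curves. After the first blow-up $D$ consists of $\tilde N$ and one exceptional curve meeting in two points, and each corner blow-up inserts one curve into the cycle. So $D$ is a cycle of $n\ge2$ smooth rational curves.

**$D$ is anticanonical.** This holds for $N\subset\mathbb P^2$. If $\sigma$ blows up a node of a reduced nodal anticanonical curve $D$, with exceptional curve $E$, then $\sigma^*D=\tilde D+2E$ and the new canonical class is $\sigma^*K+E$. So the new anticanonical class is that of $\tilde D+E$, again reduced and nodal. Hence $D\sim-K_Y$.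

**Vectors.** Label an exceptional component by $v=(\operatorname{ord}x,\operatorname{ord}y)$, the orders of vanishing of $x,y$ along it. The first blow-up gives $E_{(1,1)}$. At the corner on the branch $x=0$ we have coordinates $u_1=y$, $u_2=x/y$ with $x=u_1u_2$, $y=u_1$; so $\tilde N$ carries the vector $(1,0)$ there, and likewise $(0,1)$ at the corner on the branch $y=0$. Inductively, at each corner there are coordinates $(u_1,u_2)$ whose axes are the two components, with vectors $v,w$, such that
$$x=u_1^{v_1}u_2^{w_1},\qquad y=u_1^{v_2}u_2^{w_2},\qquad \det(v,w)=\pm1.$$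
Blowing up the corner, $u_1=s$, $u_2=st$, gives $x=s^{v_1+w_1}t^{w_1}$, $y=s^{v_2+w_2}t^{w_2}$. So the new curve is $E_{v+w}$, and the shape persists at the two new corners.

Every primitive positive $v$ occurs. Write $v=\alpha v_1+\beta v_2$ with neighboring vectors $v_1,v_2$ and $\alpha,\beta\ge1$, starting from $(1,0),(0,1)$. If $\alpha=\beta$, both are $1$ and the next blow-up creates $E_v$. If $\alpha>\beta$, then $v=(\alpha-\beta)v_1+\beta(v_1+v_2)$, and the sum of the coefficients has dropped; similarly if $\alpha<\beta$. So the process ends. For example $(2,3)$ arises from $(1,1)$ and $(1,2)=(1,1)+(0,1)$.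

The same chart shows: along $E_v$, $v=(a,b)$, away from its corners, there are coordinates $(s,t)$, $t\ne0$, with $E_v=\{s=0\}$ and
$$x=s^at^c,\qquad y=s^bt^e,\qquad ae-bc=\pm1. \tag{5}$$
Later corner blow-ups do not touch these points.

**(i) Germs.** *A smooth germ transverse to $E_v$ at a non-corner point maps to a germ $x=\tau^a\cdot$unit, $y=\tau^b\cdot$unit. Conversely, the strict transform of such a germ (with $\gcd(a,b)=1$) meets $D$ only in one non-corner point of $E_v$, transversally.* The first claim is (5) with $s=\tau$ and $t$ a unit. For the converse, (5) gives $t=(y^ax^{-b})^{\pm1}$ and $s=(x^ey^{-c})^{\pm1}$. Along the germ $t$ is a unit and $s$ has order $1$. So $\tau\mapsto(s,t)$ is the lift of the germ, and it crosses $E_v$ once, transversally, at a point with $t\neq0$. If $2\le a<b$, reparametrize so that $x=\tau^a$; then $y=\sum_{j\ge b}c_j\tau^j$ with $c_b\ne0$, and the germ has exactly one Puiseux pair $(a,b)$. If $a=1$ the germ is smooth.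

**(ii) Canonical class.** *$K_Y=\pi^*K_{\mathbb P^2}+A$, where $A$ has coefficient $a+b-1$ along $E_{(a,b)}$.* By (5), $\frac{dx\wedge dy}{xy}=\pm\frac{ds\wedge dt}{st}$, so $dx\wedge dy$ vanishes to order $a+b-1$ along $s=0$.

**Dual classes.** The exceptional curves of a sequence of point blow-ups span a unimodular lattice. Let $E_v^*$ be its element with $E_v^*\cdot E_v=1$ and $E_v^*\cdot E_w=0$ for the other exceptional curves. For an exceptional divisor $Z$, the number $Z\cdot E_w^*$ is the coefficient of $Z$ along $E_w$. If $L$ is the pulled-back class of a line, then $\operatorname{Pic}Y$ is the orthogonal sum of $\mathbb ZL$ and this lattice, so every class $M$ satisfies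
$$M=(M\cdot L)L+\sum_w(M\cdot E_w)E_w^*. \tag{6}$$
Example: if $Y$ has only $E_{(1,1)}$ (self-intersection $-2$) and $E_{(1,2)}$ (self-intersection $-1$), then $E_{(1,2)}^*=-E_{(1,1)}-2E_{(1,2)}$, and $L+E_{(1,2)}^*$ is the class of the strict transform of the tangent line to the branch $y=0$.

**(iii) Intersection numbers.** *For $v=(a,b)$, $w=(a',b')$ we have*
$$E_v^*\cdot E_w^*=-\min(ab',a'b). \tag{7}$$
Let $\gamma=\{y^a=\kappa x^b\}$, $\gamma'=\{y^{a'}=\kappa'x^{b'}\}$, with $\kappa\ne\kappa'$ nonzero. By (i) the strict transforms meet $D$ only in $E_v$, respectively $E_w$, transversally, at non-corner points. They are disjoint: this is clear if $v\ne w$, and if $v=w$ they have different values of $t=(y^ax^{-b})^{\pm1}$. Write $\pi^*\gamma=\tilde\gamma+Z$ with $Z$ exceptional. Since $\pi^*\gamma$ is orthogonal to all exceptional curves, $Z=-E_v^*$. By the projection formula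
$$(\gamma\cdot\gamma')_p=\pi^*\gamma\cdot\tilde\gamma'=-E_v^*\cdot\tilde\gamma'=-E_v^*\cdot E_w^*,$$
the last step because $Z\cdot\tilde\gamma'$ and $Z\cdot E_w^*$ are both the coefficient of $Z$ along $E_w$. On the other hand, inserting $(s^a,\kappa^{1/a}s^b)$ into $y^{a'}-\kappa'x^{b'}$ gives order $\min(a'b,ab')$. (If $a'b=ab'$, then $v=w$ and the leading coefficient is $\kappa-\kappa'\ne0$.) In the example above, $(E_{(1,2)}^*)^2=-2$, as it should be.

**(iv) Every curve meets $D$.** *Every irreducible curve $\Gamma\not\subset D$ satisfies $\Gamma\cdot D\ge1$.* All $\pi$-exceptional curves lie in $D$, so $\pi(\Gamma)$ is a plane curve. It meets $N$, so $\Gamma$ meets $\pi^{-1}(N)=D$.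

## 5. The class $dL+E_v^*$

Let $v=(a,b)$ be a coprime positive solution of (1), let $E=E_v$ be a component of $D$, $d=(a+b)/3$, and
$$G=dL+E_v^*.$$
By (ii), $G\cdot K_Y=-3d+(a+b-1)=-1$, so $G\cdot D=1$. Also $G\cdot E=1$, and $G$ is orthogonal to the other exceptional curves; hence $G\cdot\tilde N=0$. By (7) and (2), $G^2=d^2-ab=2g-1$. In summary,
$$G\cdot E=1,\quad G\cdot D_i=0\ (D_i\ne E),\quad G\cdot K_Y=-1,\quad G^2=2g-1, \tag{8}$$
and the arithmetic genus of $G$ is $1+\frac12(2g-1-1)=g$.

**Reduction.** *Suppose $C\in|G|$ is a smooth irreducible curve not contained in $D$. Then $\pi(C)$ has degree $d$ and genus $g$, meets $N$ only at $p$, and, if $2\le a<b$, is $(a,b)$-unicuspidal.* By (8), $C$ meets $D$ in one point, on $E$, transversally; it is not a corner, since a corner lies on some $D_i$ with $G\cdot D_i=0$, or on two intersections with $E$ if it lay on $E$ alone, and the latter does not occur because corners are the nodes of $D$. Off this point $\pi|_C$ is an embedding, because $\pi$ is an isomorphism off the exceptional curves. So $\pi(C)$ has degree $C\cdot L=d$ and normalization $C$ of genus $g$, it meets $N$ only at $p$, and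 has one branch there. By (i) that branch has one Puiseux pair $(a,b)$ if $2\le a<b$.

How does this relate to Section 1? A section of $G$ is a form $f$ of degree $d$ that vanishes along each $E_w$, $w=(a_w,b_w)$, to order at least the coefficient of $-E_v^*$, which by (7) is $\min(ab_w,a_wb)$. By (5) distinct monomials of the same order in $s$ have distinct exponents of $t$, so the order of $f$ along $E_w$ is the minimum of $a_wi+b_wj$ over the monomials of $f$. For $w=v$ we get $ai+bj\ge ab$. Conversely, $ai+bj\ge ab$ gives $a_wi+b_wj=\frac ib(a_wb)+\frac ja(ab_w)\ge\min(a_wb,ab_w)$. So $H^0(Y,G)=\mathcal V$, and $\mathcal W$ consists of the sections vanishing on $\tilde N$. Such a section vanishes on all of $D$: it vanishes successively on all components of degree $0$, which form a chain, then at the two corners of $E$, then on $E$, where the degree is $1$. Thus $\mathcal W=H^0(G-D)=H^0(K_Y+G)$. Moreover $h^2(K_Y+G)=h^0(-G)=0$ because $-G\cdot L<0$ and $L$ is nef, and $\chi(K_Y+G)=\chi(-G)=1+\frac12(G^2+G\cdot K_Y)=g$. So $\dim\mathcal W=g+h^1(K_Y+G)$. The missing independence *is* the vanishing of $H^1(Y,K_Y+G)$, and for this there is a theorem,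 as soon as $G$ is nef with $G^2>0$.

## 6. Genus at least one: nefness, and the restriction to the cycle

Let $g\ge1$ and $1\le a<b$. By (2), $Q(a,b)>0$, so $b/a>\lambda$.

**Step 1: $G$ is effective.** We need this to know that curves negative against $G$ have negative square. By Riemann–Roch $\chi(G)=1+\frac12(G^2-G\cdot K_Y)=g+1$. Also $h^2(G)=h^0(K_Y-G)=0$, since $(K_Y-G)\cdot L=-3-d<0$ and $L$ is nef. So $h^0(G)\ge g+1$.

**Step 2: $G$ is nef.** This opens the way to the vanishing theorem. The idea is that a curve against nefness would itself be a curve of our kind with $g=0$, and the slopes of the two kinds are separated by $\lambda$.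

Suppose $G\cdot\Gamma<0$ with $\Gamma$ irreducible. By (8), $\Gamma\not\subset D$. Write a member of $|G|$ as $m\Gamma+R$ with $\Gamma\not\subset R$; then $m\Gamma^2+R\cdot\Gamma<0$, so $\Gamma^2<0$. By adjunction and (iv),
$$-2\le2p_a(\Gamma)-2=\Gamma^2-\Gamma\cdot D\le-2 .$$
Hence $\Gamma^2=-1$ and $\Gamma\cdot D=1$, so $\Gamma$ meets exactly one component of $D$. Let $d'=\Gamma\cdot L\ge1$. If that component were $\tilde N$, then (6) would give $\Gamma=d'L$ and $\Gamma^2>0$, a contradiction. So it is some $E_w$, $w=(a',b')$, and $\Gamma=d'L+E_w^*$. From $\Gamma\cdot(-K_Y)=3d'-(a'+b'-1)=1$ we get $3d'=a'+b'$. From $\Gamma^2=-1$ and (7) we get $d'^2-a'b'=-1$. So $Q(a',b')=(a'+b')^2-9a'b'=-9<0$, and therefore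
$$\frac{b'}{a'}<\lambda<\frac ba .$$
Hence $ab'<a'b$, and (7) gives $G\cdot\Gamma=dd'-ab'$. Thus
$$9\,G\cdot\Gamma=(a+b)(a'+b')-9ab'=b(a'+b')-a(8b'-a')>a\big[(\lambda+1)a'-(8-\lambda)b'\big],$$
using $b>\lambda a$. Now $\lambda(8-\lambda)=8\lambda-\lambda^2=\lambda+1$, so the bracket equals $(8-\lambda)(\lambda a'-b')$, which is positive since $8>\lambda$. This contradicts $G\cdot\Gamma<0$.

**Step 3: sections of $G$ on $D$.** The purpose is to show that exactly a hyperplane of $|G|$ is swallowed by $D$. Since $G$ is nef and $G^2=2g-1>0$, Ramanujam's (or Kawamata–Viehweg) vanishing gives $H^1(Y,K_Y+G)=0$. As $K_Y+G\sim G-D$, the restriction $H^0(Y,G)\to H^0(D,G|_D)$ is surjective.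

We claim $h^0(D,G|_D)=1$. By adjunction $\omega_D\cong\mathcal O_D$, so $\chi(\mathcal O_D)=0$ and $\chi(G|_D)=G\cdot D=1$. By duality $h^1(G|_D)=h^0(-G|_D)$. A section of $-G|_D$ vanishes on $E$ (degree $-1$) and is constant on every other component (degree $0$ on $\mathbb P^1$). As $D$ is connected, it vanishes. So $h^1(G|_D)=0$ and $h^0(G|_D)=1$.

Let $\sigma\ne0$ be a section of $G|_D$. If $\sigma$ vanished at some point of a component $D_i\ne E$, it would vanish on $D_i$ (degree $0$), then on the whole connected chain $\overline{D\setminus E}$, then at the two corners of $E$, and then on $E$ (degree $1$), so $\sigma=0$. Hence $\sigma$ has no zero on $\overline{D\setminus E}$. In particular it is nonzero at the corners of $E$, so $\sigma|_E\ne0$, and $\sigma$ has exactly one zero $q$, a simple one, at a non-corner point of $E$. The point $q$ depends only on $G|_D$.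

From $h^1(G-D)=0=h^1(G|_D)$ we get $h^1(G)=0$. Since $h^2(G)=0$, $h^0(G)=g+1$ and $\dim|G|=g$. A member of $|G|$ containing a component of $D$ restricts to a multiple of $\sigma$ that vanishes on that component, hence to $0$; so it contains all of $D$. These members form a hyperplane, the kernel of the surjection onto $H^0(D,G|_D)\cong\mathbb C$. Every other member meets $D$ exactly in $q$, transversally to $E$, and is smooth at $q$ because its local intersection number with $E$ is $1$.

**Step 4: integrality.** Let $C\in|G|$ contain no component of $D$, and write $C=\sum m_iC_i$. By (iv), $1=G\cdot D=\sum m_i\,C_i\cdot D\ge\sum m_i$. So $C$ is irreducible and reduced, with $p_a(C)=g$. (This step uses only (iv) and $G\cdot D=1$.)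

**Step 5: $q$ is the only base point of $|G|$.** This is what Bertini's theorem needs. Let $C$ be as in Step 4, not containing a component of $D$, and let $\mathcal L=G|_C$, of degree $2g-1$. Since $D|_C=q$, a smooth point of $C$, adjunction gives
$$\omega_C=(K_Y+G)|_C=(G-D)|_C=\mathcal L(-q).$$
As $h^1(\mathcal O_Y)=0$, the map $H^0(Y,G)\to H^0(C,\mathcal L)$ is onto. Recall that $C$, a curve on a smooth surface, satisfies Serre duality in the form $H^1(C,\mathcal F)^*\cong\operatorname{Hom}(\mathcal F,\omega_C)$ for coherent $\mathcal F$. So $h^1(\mathcal L)=h^0(\mathcal O_C(-q))=0$ and $h^0(\mathcal L)=(2g-1)+1-g=g$.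

Let $r$ be a base point of $|G|$. Then $r\in C$, and all sections of $\mathcal L$ vanish at $r$, so $h^0(\mathfrak m_r\mathcal L)=g$. But $\chi(\mathfrak m_r\mathcal L)=\chi(\mathcal L)-1=g-1$. So $h^1(\mathfrak m_r\mathcal L)=1$, and by duality there is a nonzero $\varphi:\mathfrak m_r\mathcal L\to\omega_C$. Both sheaves are torsion free of rank $1$ on an integral curve. So the image of $\varphi$ has rank $1$, its kernel has rank $0$, and being torsion free the kernel is $0$. The cokernel has finite length $\chi(\omega_C)-\chi(\mathfrak m_r\mathcal L)=(g-1)-(g-1)=0$. Hence $\varphi$ is an isomorphism, $\mathfrak m_r$ is invertible, $r$ is a smooth point of $C$, and $\mathcal O_C(-r)\cong\mathcal O_C(-q)$.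

If $r\ne q$, the line bundle $\mathcal O_C(q)\cong\mathcal O_C(r)$ of degree one has two sections, with divisors $q$ and $r$, without common zeros. They define a morphism $C\to\mathbb P^1$ of degree $1$, which is finite and birational. As $\mathbb P^1$ is normal, it is an isomorphism, so $g=p_a(C)=0$, a contradiction. So $r=q$.

**Step 6: smoothness.** By Bertini's theorem (characteristic $0$, $\dim|G|=g\ge1$), a general $C\in|G|$ is smooth away from $q$. A general $C$ also lies outside the hyperplane of Step 3, so it is smooth at $q$ by Step 3 and integral by Step 4. The Reduction of Section 5 now gives Theorem A for all $g\ge1$ and every coprime solution with $2\le a<b$, with $N$ any given nodal cubic. $\square$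

## 7. Genus zero: exchanging one nodal cubic for another

For $g=0$ the proof of Section 6 breaks at its center. We have $G^2=-1$, so $G$ is not nef, and the vanishing theorem is unavailable. The curves sought are $(-1)$-curves, and we construct them one from another by a birational map of the plane. (Realizability for $g=0$ is also contained in Fernández de Bobadilla–Luengo–Melle-Hernández–Némethi, *Classification of rational unicuspidal projective curves whose singularities have one Puiseux pair*; what follows is a direct proof.)

**Definition.** A primitive positive vector $v$ is *realized* if for some nodal cubic, some labeling of its branches at the node, and some $Y$ as in Section 4 containing $E_v$, there is a smooth rational curve $C\not\subset D$ with $C\cdot E_v=1$ and $C\cdot D_i=0$ for all other components $D_i$.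

Example: $(1,2)$ is realized. The tangent line at $p$ to the branch $y=0$ has local intersection number $1$ with $\{x=0\}$ and at least $2$ with $\{y=0\}$, with total at most $3$. So it has exactly $(1,2)$ and meets $N$ only at $p$; by (i) its strict transform in any $Y$ containing $E_{(1,2)}$ is as required.

All choices in the definition are immaterial.

* *The choice of $Y$.* The curve $C$ meets $D$ in a single point $q$, a non-corner point of $E_v$, transversally. So $\pi(C)$ is smooth off $p$, meets $N$ only at $p$, and is a germ $x=\tau^a\cdot$unit, $y=\tau^b\cdot$unit there. If $Y'$ also contains $E_v$, then by (i) the strict transform of $\pi(C)$ in $Y'$ meets the boundary only in one non-corner point of $E_v$, transversally, and is smooth there. Elsewhere it is isomorphic to $C\setminus q$. So it is smooth and rational and has the required intersection numbers.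
* *The labeling and the cubic.* All nodal cubics are projectively equivalent, and $y^2z=x^2(x+z)$ has the involution $y\mapsto-y$, which exchanges the two branches at the node. So if $v$ is realized for one cubic and one labeling, it is realized for every cubic and every labeling.

Exchanging the names of $x$ and $y$, we see that $(a,b)$ is realized iff $(b,a)$ is.

**Lemma 2.** If $(a,b)$ is realized and $b<7a$, then $(a,7a-b)$ is realized.

*Proof.* **Step 1: a surface with two maps to the plane.** Blow up $p$ and then corners so as to create $E_{(1,1)},E_{(1,2)},\dots,E_{(1,7)}$: each new center is the corner of the last curve with $\tilde N$ on the branch $y=0$, where $\tilde N$ carries $(0,1)$. Call the surface $Y_7$. Write $E_i=E_{(1,i)}$, and $E_0=\tilde N$, which carries $(1,0)$ at the corner $E_0\cap E_1$ on the branch $x=0$. The boundary is the cycle $E_0,E_1,\dots,E_7$. The curve $N$ has self-intersection $9$; blowing up its node subtracts $4$, and each of the six further centers subtracts $1$, so $E_0^2=9-4-6=-1$. Each of $E_1,\dots,E_6$ was blown up in one point after its creation, so $E_1^2=\dots=E_6^2=-2$, and $E_7^2=-1$.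

Contract $E_0,E_1,\dots,E_6$ in this order. When the turn of $E_i$ ($1\le i\le6$) comes, its predecessor, which met it once, has been contracted, so $E_i^2=-2+1=-1$ and Castelnuovo's theorem applies. The result is a smooth rational projective surface of Picard number $8-7=1$, that is, $\mathbb P^2$. Just before $E_i$ is contracted the boundary is the cycle $E_i,\dots,E_7$. For $i\le5$ the curve $E_7$ meets $E_i$ once and stays smooth. Before the last contraction $E_6$ and $E_7$ meet transversally in two points, so the image $N'$ of $E_7$ has exactly one singular point, a node. Since $D\sim-K$ is pushed forward to an anticanonical divisor, $N'$ is a cubic. So $N'$ is a nodal cubic.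

**Step 2: the new labels.** Read the contractions backwards, writing $E'$ for labels with respect to $N'$. The node of $N'$ is blown up, giving $E_6=E'_{(1,1)}$. Then a corner of $E_6$ with $N'$ is blown up; label the branches of $N'$ so that this gives $E_5=E'_{(1,2)}$. Then the corner of $E_5$ with the strict transform of $N'$, which carries $(0,1)$ there, is blown up, giving $E_4=E'_{(1,3)}$; and so on. So
$$E_i=E'_{(1,7-i)}\qquad(0\le i\le6),$$
and at the corner $E_6\cap E_7$, which is on the other branch of $N'$, the curve $E_7=\tilde N'$ carries $(1,0)$, in agreement with the formula for $i=7$.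

**Step 3: translating $(a,b)$.** Let $0<b<7a$ with $(a,b)$ primitive. Choose $0\le i\le6$ with $i\le b/a\le i+1$; then $(a,b)=\alpha(1,i)+\beta(1,i+1)$ with $\alpha=(i+1)a-b\ge0$, $\beta=b-ia\ge0$. If $\alpha$ or $\beta$ is zero, $E_{(a,b)}$ is one of $E_1,\dots,E_6$. Otherwise it is obtained by corner blow-ups over the corner $E_i\cap E_{i+1}$, by the subdivision argument of Section 4. At that corner there are coordinates $u_1,u_2$ with $x=u_1u_2$, $y=u_1^iu_2^{i+1}$, and $E_{(a,b)}$ is the divisor along which $u_1,u_2$ have orders $\alpha,\beta$. From the side of $N'$ there are coordinates $u_1',u_2'$ at the same corner with $x'=u_1'u_2'$, $y'=u_1'^{\,7-i}u_2'^{\,6-i}$. Since $u_k$ and $u_k'$ define the same curve, they differ by a unit and have the same orders. So along $E_{(a,b)}$ the orders of $x',y'$ are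
$$\alpha+\beta=a,\qquad \alpha(7-i)+\beta(6-i)=7a-\big(\alpha i+\beta(i+1)\big)=7a-b ,$$
and this curve is $E'_{(a,7a-b)}$. If $\alpha$ or $\beta$ is zero, then $(a,b)=(1,j)$ with $1\le j\le6$ and the same conclusion, $E_j=E'_{(1,7-j)}$, is Step 2.

**Step 4: transporting the curve.** Let $Y$ be $Y_7$, followed by the corner blow-ups that create $E_{(a,b)}$. Every corner of $Y_7$ lies on one of $E_1,\dots,E_7$, hence over $p$, and on one of $E_0,\dots,E_6$, hence over the node of $N'$. So $Y$ is a corner blow-up for $N$ as well as for $N'$, with the same boundary $D$. By the remarks after the definition, there is a curve $C\subset Y$ realizing $(a,b)$ with respect to $N$ and the chosen labeling. Its intersection numbers with the components of $D$ are unchanged when we view $Y$ over the plane of $N'$; so $C$ realizes $(a,7a-b)$ with respect to $N'$. $\square$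

For example, Lemma 2 turns the tangent line, $(1,2)$, into the conic $(1,5)$, and turns $(2,1)$ into the quintic $(2,13)$ of Section 2.

**Proposition 3.** All coprime solutions $1\le a<b$ of $Q(a,b)=-9$ are realized.

*Proof.* We use induction on $b$; the point is that $b\mapsto7a-b$ exchanges the two roots of a quadratic equation and usually leads to a smaller solution.

*Case $b\le a+9/a$.* Put $k=b-a\ge1$; then $ka\le9$, and $Q(a,b)=-9$ becomes $k^2+9=5a(a+k)$. If $a\ge2$, then $5a(a+k)\ge20+10k>9k+9\ge k^2+9$, because $k\le9$; this is impossible. If $a=1$, then $k^2-5k+4=0$, so $(a,b)=(1,2)$ or $(1,5)$. The first is realized by the tangent line, and the second by Lemma 2.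

*Case $b>a+9/a$.* Put $c=7a-b$. Since $b(7a-b)=a^2+9$, we have $c=(a^2+9)/b>0$, and $c<a$ because $a^2+9<ab$. Moreover $Q(c,a)=a^2-7ac+c^2=a^2-bc=a^2-7ab+b^2=-9$, and $\gcd(c,a)=\gcd(b,a)=1$. So $(c,a)$ is a coprime solution with $1\le c<a$ and larger entry $a<b$. By induction $(c,a)$ is realized, hence so is $(a,c)$. Since $c<7a$, Lemma 2 shows that $(a,7a-c)=(a,b)$ is realized. $\square$

**Theorem A for $g=0$.** Let $2\le a<b$ be a coprime solution of (1) with $g=0$, and let $C$ realize $(a,b)$, for a given $N$. By (6) its class is $eL+E_v^*$ with $e=C\cdot L$. From $1=C\cdot D=-C\cdot K_Y=3e-(a+b-1)$ we get $3e=a+b$. So $e=d$ and $C\in|G|$ is smooth, irreducible and not contained in $D$. The Reduction of Section 5 gives the theorem. This completes the proof of Theorem A. $\square$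

## 8. The exact list of pairs, and the families $\mathbb A^g$

**Proof of Theorem B(1).** *The genus is determined.* Let $2\le a<b$ be coprime, $3\mid a+b$, $d=(a+b)/3$. If $d$ is even, then $a+b$ is even, so $a,b$ are both odd; if $d$ is odd, then $a+b$ is odd, so $ab$ is even. In either case $d^2+1-ab$ is even, and $2g:=d^2+1-ab$ defines an integer $g$ with $Q(a,b)=(a+b)^2-9ab=9(2g-1)$. An $(a,b)$-unicuspidal curve of degree $d$ has twice its genus equal to $(d-1)(d-2)-(a-1)(b-1)=d^2+1-ab=2g$. So $g\ge0$ is necessary, and by Theorem A it is sufficient.

*The case $g\ge1$.* Since $b>a$, $g\ge1$ means $Q(a,b)>0$, that is, $b/a>\lambda$.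

*The case $g=0$.* The proof of Proposition 3 shows that every coprime solution $1\le a<b$ is obtained from $(1,2)$ or $(1,5)$ by iterating $(c,a)\mapsto(a,7a-c)$. Conversely every iterate is a coprime solution: the map preserves $Q$ and the gcd, and if $0<c<a$ then $7a-c>a$. Now $F_{n+4}+F_{n-4}=7F_n$, and $(1,2)=(F_{-1},F_3)$, $(1,5)=(F_1,F_5)$. So the iterates are $(F_{4j-1},F_{4j+3})$ and $(F_{4j+1},F_{4j+5})$, $j\ge0$; together, $(F_{2k-1},F_{2k+3})$ with $k\ge0$. Those with $a\ge2$ have $k\ge2$: $(2,13),(5,34),(13,89),\dots$. In particular there are infinitely many for $g=0$. $\square$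

**Proof of Theorem B(2).** *From curves to members of $|G|$.* Let $Y$ contain $E_v$. A curve as in the statement is unibranch at $p$, with a parametrization $x=\tau^a\cdot$unit, $y=\tau^b\cdot$unit. By (i) its strict transform meets the exceptional curves only in $E_v$, once, transversally, and at $p$ it does not touch $\tilde N$; off $p$ it does not meet $N$. So by (6) its class is $dL+E_v^*=G$, and it contains no component of $D$.

*From members of $|G|$ to curves.* Let $C\in|G|$ contain no component of $D$. It is integral by Step 4 of Section 6, which is valid for all $g\ge0$. By (8) it meets $D$ in one non-corner point of $E$, with intersection number $1$, so it is smooth there and transverse to $E$. Hence $\pi(C)$ is an integral curve of degree $d$, meets $N$ only at $p$, is unibranch there, and has local intersection numbers $a,b$ with the branches by (i). The two constructions are inverse to each other.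

*The parameter space.* For $g\ge1$ the members containing no component of $D$ are the complement of a hyperplane in $|G|\cong\mathbb P^g$ (Step 3), that is, $\mathbb A^g$. The general one is smooth with genus $g$ (Step 6), so its image is smooth away from $p$. For $g=0$ there is such a member, smooth and rational, by Section 7, for the given cubic and labeling. There is only one: two distinct irreducible members would give $G^2\ge0$, whereas $G^2=-1$. So we get $\mathbb A^0$. $\square$

## 9. Which genera occur: the form $a^2-3ad+d^2$

**Proof of Theorem B(3).** Let $g\ge1$ and $n=2g-1$, an odd positive integer.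

**Step 1: a form of discriminant $5$.** Writing $b=3d-a$, the relation $d^2-ab=2g-1$ becomes
$$a^2-3ad+d^2=n, \tag{9}$$
and since $\gcd(a,b)=\gcd(a,3d)$, we have $\gcd(a,b)=1$ iff $\gcd(a,d)=1$ and $3\nmid a$. The form in (9) has discriminant $9-4=5$.

**Step 2: one class.** Binary forms of discriminant $5$ constitute a single proper equivalence class. This is classical; here is a proof. Let $[A,B,C]$ denote $AX^2+BXY+CY^2$ with $B^2-4AC=5$. It has no nontrivial zeros, as $5$ is not a square. Within its class choose $|A|$ minimal among the primitively represented values, and then translate $X$ so that $|B|\le|A|$. Then $|C|\ge|A|\ge1$, and $B$ is odd. If $AC>0$, then $5\le A^2-4A^2<0$, impossible. So $AC<0$ and $5=B^2+4|AC|$, whence $B=\pm1$, $|A|=|C|=1$, and the form is $\pm[1,B,-1]$. The substitution $(X,Y)\mapsto(X-Y,Y)$ takes $[1,1,-1]$ to $[1,-1,-1]$, and $(X,Y)\mapsto(Y,-X)$ takes $[-1,-B,1]$ to $[1,B,-1]$. So all these forms are properly equivalent.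

**Step 3: the condition on $n$.** If $n$ is primitively represented by a form of discriminant $5$, then completing the primitive vector to a matrix in $SL_2(\mathbb Z)$ gives an equivalent form $[n,h,l]$, so $h^2\equiv5\pmod{4n}$. Conversely, if $h^2\equiv5\pmod{4n}$, then $[n,h,\frac{h^2-5}{4n}]$ has discriminant $5$ and represents $n$ primitively; by Step 2 so does the form in (9). Hence (9) has a primitive solution iff $h^2\equiv5\pmod{4n}$ is solvable. As $n$ is odd and every odd square is $\equiv5\pmod4$, the Chinese remainder theorem reduces this to prime powers $p^k$ exactly dividing $n$. For $p\ne5$, by Hensel's lemma, the condition is that $5$ is a square modulo $p$, which by quadratic reciprocity means $p\equiv\pm1\pmod5$. For $p=5$, modulo $5$ we may take $h=0$; modulo $25$ there is no solution, since $5\mid h$ would give $25\mid h^2$. So the condition is exactly $n=5^\epsilon\prod p_i$ as stated. A coprime solution of (1) gives a primitive solution of (9), so the condition is necessary.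

**Step 4: sufficiency and infinitely many solutions.** Let $(a,d)$ be a primitive solution of (9). The form is symmetric and not both entries are divisible by $3$, so we may exchange them and assume $3\nmid a$. With $b=3d-a$ we get coprime integers $(a,b)$, possibly not positive, with $Q(a,b)=9n\ne0$. To make them positive, put
$$u_0=a,\quad u_1=b,\quad u_{k+1}=7u_k-u_{k-1}.$$
This preserves $Q(u_k,u_{k+1})$, by the computation $Q(u,7u-c)=u^2-c(7u-c)=Q(c,u)$, and it preserves coprimality of neighbors. Since $\lambda,\lambda^{-1}$ are the roots of $T^2-7T+1$, we have $u_k=\alpha\lambda^k+\beta\lambda^{-k}$. If $\alpha=0$, then $u_k\to0$; the $u_k$ are integers, so they vanish for large $k$, contradicting coprimality. So $\alpha\ne0$, and after a global change of sign, which does not affect $Q$, $u_k$ is eventually positive and strictly increasing to infinity. The pairs $(u_k,u_{k+1})$ with $2\le u_k<u_{k+1}$ are infinitely many coprime solutions of (1). The case $g=0$ was settled in (1) of Theorem B. $\square$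

A few values show the theorem at work. For $g=1$, $n=1$: the pair $(1,8)$ of Section 2 leads to $(8,55)$, realized in degree $21$; indeed $20\cdot19=7\cdot54+2$. For $g=2$, $n=3$, and there is no coprime solution. For $g=3$, $n=5$: the pair $(4,29)$ is realized in degree $11$, where $10\cdot9=3\cdot28+6$. For $g=6$, $n=11$, and we find again the septics with $(2,19)$.
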